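\title{A sharp threshold for two-coloring a random graph\\ with no monochromatic copy of a strictly 1-balanced graph}

\begin{abstract}
Let $F$ be a strictly 1-balanced graph on $r\ge3$ vertices and let $p=cn^{-1/\mathrm{d}_1(F)}$, the scale at which the random graph $\mathbb G(n,p)$ contains order $n$ copies of $F$. Dandi, Gamarnik and Zhu conjectured that there is a constant $c^*(F)$ such that, with probability tending to one, the vertices of $\mathbb G(n,p)$ can be two-colored with no monochromatic copy of $F$ when $c<c^*$ and cannot when $c>c^*$. We prove this. We first show that two-colorability of a random hypergraph with $\alpha n$ edges of size $r$ has a sharp threshold $\alpha_r$ that does not depend on $n$, and then transfer the result to the copies of $F$, with $c^*=(\operatorname{aut}(F)\,\alpha_r)^{1/e(F)}$. Both steps rest on one estimate: averaged over the edge density, only a fraction $O(1/n)$ of the vertices have a forced color. The transition window has polynomially small width.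
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

For a graph $G$ write $v(G)$ and $e(G)$ for its numbers of vertices and edges. A \emph{copy} of a graph $F$ in $G$ is a subgraph of $G$ isomorphic to $F$. Color each vertex of $G$ red or blue; a copy of $F$ is \emph{monochromatic} if all its vertices receive the same color. Let $\mathrm{MinM}(G,F)$ be the minimum, over all colorings, of the number of monochromatic copies of $F$. For $F=K_2$ the number $e(G)-\mathrm{MinM}(G,K_2)$ is the size of a maximum cut, and $\mathrm{MinM}(G,K_2)=0$ says that $G$ is bipartite. For $F=K_3$, $\mathrm{MinM}(G,K_3)=0$ says that the vertices split into two triangle-free sets. In general every copy of $F$ is a constraint ``these vertices are not all of one color'' on $v(G)$ binary variables, and we ask when all constraints can be met at once in the Erd\H{o}s--R\'enyi random graph $\mathbb G(n,p)$ on $[n]=\{1,\dots,n\}$ with edge probability $p$.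

For a graph $G$ with at least two vertices put $\mathrm d_1(G)=e(G)/(v(G)-1)$. The graph $F$ is \emph{strictly 1-balanced} if $\mathrm d_1(F')<\mathrm d_1(F)$ for every subgraph $F'\ne F$ of $F$ with $v(F')\ge2$. Complete graphs qualify, because $\mathrm d_1(K_r)=r/2$ increases with $r$. Cycles qualify, because $\mathrm d_1(C_r)>1$ while proper subgraphs are forests and have $\mathrm d_1\le1$. Trees with at least three vertices do not, because they have the same value $\mathrm d_1=1$ as a single edge. Throughout the paper $F$ is strictly 1-balanced with $r\ge3$ vertices and $s>0$ edges, $\operatorname{aut}(F)$ is its number of automorphisms, and for $c>0$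
\[
d=\mathrm d_1(F)=\frac{s}{r-1},\qquad p=cn^{-1/d},\qquad \lambda=\frac{c^s}{\operatorname{aut}(F)} .
\]
Since $p^s=c^sn^{1-r}$, the expected number of copies of $F$ in $\mathbb G(n,p)$ is $n(n-1)\cdots(n-r+1)\,p^s/\operatorname{aut}(F)\sim\lambda n$. The number of constraints is thus proportional to the number of variables. Strict 1-balance controls how the constraints overlap. Given that one copy $K$ is present, the expected number of further copies that meet $K$ in a subgraph $I$ is $O(n^{r-v(I)}p^{s-e(I)})=O(n^{1-v(I)+e(I)/d})$. This is of order $1$ when $I$ is a single vertex and tends to $0$ when $v(I)\ge2$ and $I\ne K$, since then $e(I)<d(v(I)-1)$. A typical copy therefore meets the others in single vertices only.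

It is known that there is a deterministic constant $m(F,c)$ such that $\mathrm{MinM}(\mathbb G(n,p),F)/n\to m(F,c)$ with high probability, that $m(F,c)=0$ for small $c>0$, and that $m(F,c)>0$ for large $c$. Adding edges cannot decrease $\mathrm{MinM}$, so $m(F,c)$ is nondecreasing in $c$, and it has a threshold for trivial reasons. But $m(F,c)=0$ only says that $o(n)$ monochromatic copies suffice. Dandi, Gamarnik and Zhu \cite{DGZ} conjectured a sharp threshold for the exact property: there is a constant $c^*=c^*(F)\in(0,\infty)$ such that
\[
\Pr[\mathrm{MinM}(\mathbb G(n,p),F)=0]\to1\ \text{ if }c<c^*,\qquad \Pr[\mathrm{MinM}(\mathbb G(n,p),F)>0]\to1\ \text{ if }c>c^* .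
\]
The motivation in \cite{DGZ} is the analogy with the satisfiability threshold conjecture for random $K$-SAT, which is proven for large $K$ but open for general $K$. The case $r=2$, that is $F=K_2$, has to be excluded: for $p=c/n$ with $c<1$ the probability that $\mathbb G(n,p)$ contains an odd cycle stays bounded away from both $0$ and $1$. We prove the conjecture; the facts about $m(F,c)$ are not used.

\subsection{Results}

The vertex sets of the copies of $F$ should look like $\lambda n$ independent random $r$-sets, so one guesses that $c^*$ is the value of $c$ at which $\lambda$ equals the two-colorability threshold of a random hypergraph. We use the following model. A \emph{hypergraph} on a set $V$ is a finite multiset of edges, each a tuple or a set of elements of $V$. An edge is \emph{monochromatic} under $\chi:V\to\{\text{red},\text{blue}\}$ if all its entries have the same color. Let $\mathrm{MinM}(H)$ be the minimum over $\chi$ of the number of monochromatic edges of $H$, counted with multiplicity. A coloring with no monochromatic edge is \emph{proper}, and $H$ is \emph{colorable} if $\mathrm{MinM}(H)=0$.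 Let edges arrive at the times of a Poisson process of rate $n$, each an independent uniform tuple in $[n]^r$, repeated entries allowed; equivalently, each tuple of $[n]^r$ arrives at rate $n^{1-r}$, independently of the others. Let $H(n,\alpha)$ be the hypergraph on $[n]$ formed by the edges that arrive up to time $\alpha$, and put
\[
P_n(\alpha)=\Pr[H(n,\alpha)\text{ is colorable}],\qquad \sigma_0=\inf\{\alpha: H(n,\alpha)\text{ is not colorable}\},\qquad \eta=\frac{r-2}{2(3r-2)}>0 .
\]

\begin{theorem}\label{thm:hyper}
For every $r\ge3$ there are numbers $\alpha_n\to\alpha_r\in(0,\infty)$ and a constant $C$ such that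
\[
\Pr\big[|\sigma_0-\alpha_n|>y\big]\le Cn^{-2\eta}y^{-2}\qquad\text{for }0<y\le1 .
\]
Hence $P_n(\alpha)\to1$ for $\alpha<\alpha_r$ and $P_n(\alpha)\to0$ for $\alpha>\alpha_r$. Moreover $\alpha_r\ge\alpha_n-Cn^{-\eta}$ for large $n$.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $F$ be strictly 1-balanced with $r\ge3$ vertices and $s>0$ edges. Put $c^*=(\operatorname{aut}(F)\,\alpha_r)^{1/s}\in(0,\infty)$ and $p=cn^{-1/\mathrm d_1(F)}$. If $c<c^*$ then $\Pr[\mathrm{MinM}(\mathbb G(n,p),F)=0]\to1$. If $c>c^*$ then $\Pr[\mathrm{MinM}(\mathbb G(n,p),F)>0]\to1$.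
\end{theorem}

\begin{theorem}\label{thm:quant}
In the setting of Theorem~\ref{thm:main} put $c_n=(\operatorname{aut}(F)\,\alpha_n)^{1/s}$, so that $c_n\to c^*$. There is $\gamma=\gamma(F)>0$ such that for all large $n$ the following holds. If $c\le c_n-n^{-\gamma}$, then $\Pr[\mathrm{MinM}(\mathbb G(n,p),F)=0]\ge1-n^{-\gamma}$. If $c\ge c_n+n^{-\gamma}$ and $p\le1$, then $\Pr[\mathrm{MinM}(\mathbb G(n,p),F)\ge n^{\gamma}]\ge1-n^{-\gamma}$.
\end{theorem}

For the triangle, $d=3/2$, $p=cn^{-2/3}$ and $c^*=(6\alpha_3)^{1/3}$. Theorem~\ref{thm:main} gives $m(F,c)=0$ for $c<c^*$. We do not claim that $m(F,c)>0$ immediately above $c^*$; there Theorem~\ref{thm:quant} gives $\mathrm{MinM}\ge n^\gamma$.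

\subsection{The two difficulties}

The first difficulty is that the location of the transition for $H(n,\alpha)$ might oscillate with $n$. An interpolation between one large hypergraph and several small ones gives $P_{N_1+N_2}(\alpha)\ge P_{N_1}(\alpha)P_{N_2}(\alpha)$ (Section~\ref{sec:super}). This says that the transition point cannot drop by more than the width of the transition window when $n$ is doubled or tripled. To pass from $n$ to an arbitrarily large $N$ we must add up these losses, so we need a window of width $n^{-\eta}$, not merely $o(1)$. Section~\ref{sec:conc} provides it and Section~\ref{sec:limit} adds up the losses.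

The second difficulty is that the copies of $F$ are not independent, and the exceptions are too many to be ignored. For the triangle, two triangles sharing an edge form a graph with $4$ vertices and $5$ edges, which appears about $n^4p^5\asymp n^{2/3}$ times. This is negligible for $\mathrm{MinM}/n$, but a single misplaced constraint can destroy colorability. We must show that $n^{1-\varepsilon}$ additional small random structures are unlikely to do so.

Both difficulties are resolved by Lemma~\ref{lem:key}: after a bounded number of random vertices have been given prescribed colors, the fraction of vertices whose color is forced is $O(1/n)$, on average over $\alpha$ and on the event that a proper coloring still exists. Prescribing the color of one more random vertex then causes a contradiction with probability $O(1/n)$, and $n^{1-\varepsilon}$ structures cost only $O(n^{-\varepsilon})$. Sections~\ref{sec:F}--\ref{sec:above} carry out the comparison between $\mathbb G(n,p)$ and $H(n,\alpha)$ in both directions, and Section~\ref{sec:final} concludes.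

\section{Conventions and tools}\label{sec:tools}

We fix $A=2^{r+4}$; all times of interest will lie in $[0,A]$. The letter $C$ denotes a constant that may change from line to line, while $C_0,C_1,\dots$ keep their values. No constant depends on the parameters $n,k,\ell,m$. For a color $x$ we write $\bar x$ for the other color. We write $\mathbb E[X;\mathcal A]$ for $\mathbb E[X\mathbf 1_{\mathcal A}]$ and $(N)_j=N(N-1)\cdots(N-j+1)$. The following standard facts are used.

\begin{itemize}
\item[(T1)] \emph{Efron--Stein inequality.} If $Y_1,\dots,Y_M$ are independent, $T=T(Y_1,\dots,Y_M)$ and $Y_{-i}=(Y_j)_{j\ne i}$, then $\operatorname{Var}(T)\le\sum_i\mathbb E\operatorname{Var}(T\mid Y_{-i})$.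
\item[(T2)] \emph{Harris inequality.} Under a product measure on $\{0,1\}^E$, an increasing event $\mathcal A$ and a decreasing event $\mathcal D$ satisfy $\Pr[\mathcal A\cap\mathcal D]\le\Pr[\mathcal A]\Pr[\mathcal D]$.
\item[(T3)] \emph{Fan lemma.} A graph is 2-connected if it has at least three vertices, is connected, and stays connected after deleting any vertex. In such a graph, for a vertex $z$ and a vertex set $S\not\ni z$ with $|S|\ge2$, there are two paths from $z$ to distinct vertices of $S$ that share only $z$ and have no interior vertex in $S$.
\item[(T4)] \emph{Poisson variables.} If each of $N\sim\operatorname{Poi}(\mu)$ items independently receives label $b$ with probability $\pi_b$, the numbers of items with the various labels are independent $\operatorname{Poi}(\mu\pi_b)$ variables. In particular, keeping each edge of $H(n,t)$ independently with probability $t'/t$ produces $H(n,t')$. Also $\mathbb E(N)_j=\mu^j$, and $\frac{d}{d\mu}\mathbb Ef(N)=\mathbb E[f(N+1)-f(N)]$ for bounded $f$, by differentiating $\sum_je^{-\mu}\mu^jf(j)/j!$.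
\item[(T5)] \emph{Compensation.} Suppose each tuple of a finite set arrives as an independent Poisson process of rate $\rho$, and $S(t)$ is a set of tuples determined by the arrivals strictly before $t$ and by independent randomness. The expected number of arrivals at a time $t\in[0,A]$ of a tuple in $S(t)$ is $\rho\int_0^A\mathbb E|S(t)|\,dt$.
\item[(T6)] \emph{Sequential coupling.} Let $I_1,\dots,I_L$ be $\{0,1\}$-valued functions of a random graph $G$, and let $\rho_i$ be the conditional probability of $I_i=1$ given the \emph{history} $I_1,\dots,I_{i-1}$. Take independent uniform variables $u_i\in[0,1]$, define $I_i=\mathbf 1[u_i\le\rho_i]$ successively, and then sample $G$ from its conditional law given $(I_i)$. The pair $(G,(I_i))$ has the correct law, and $u_i$ is independent of the history before step $i$.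
\end{itemize}

\section{Frozen classes and supermultiplicativity}\label{sec:super}

Everything about $H(n,\alpha)$ will follow from a description of the edges whose arrival is fatal. Let $H$ be a hypergraph on $V$ and $k\ge0$ an integer with $\mathrm{MinM}(H)\le k$. Call two vertices \emph{$k$-equivalent} if they have equal colors in every coloring with at most $k$ monochromatic edges. The equivalence classes are the \emph{$k$-classes} of $H$. The parameter $k$ is a budget of violated edges; it is needed only for the bound $n^\gamma$ in Theorem~\ref{thm:quant}, and a reader interested in Theorems~\ref{thm:hyper} and~\ref{thm:main} may take $k=0$ (see Remark~\ref{rem:k0}).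

\begin{lemma}\label{lem:fatal}
If $\mathrm{MinM}(H)=k$, then $\mathrm{MinM}(H+e)>k$ if and only if all entries of $e$ lie in one $k$-class. If $|V|=n$, the $k$-classes have sizes $x_1n,x_2n,\dots$, and $e$ is uniform in $V^r$, this has probability $\sum_jx_j^r$.
\end{lemma}

\begin{proof}
Colorings with more than $k$ monochromatic edges in $H$ exceed the budget anyway. So $\mathrm{MinM}(H+e)>k$ if and only if $e$ is monochromatic in every coloring with exactly $k$ monochromatic edges, that is, any two entries of $e$ are $k$-equivalent.
\end{proof}

\begin{example}\label{ex:five}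
Let $r=3$, $V=[5]$, and let $H$ consist of all triples except $\{1,2,3\}$. Among five vertices some three have the same color, so in a proper coloring these are $1,2,3$, and then $4$ and $5$ have the other color. The $0$-classes are $\{1,2,3\}$ and $\{4,5\}$, and a uniform tuple is fatal with probability $(3/5)^3+(2/5)^3$.
\end{example}

The formula $\sum_jx_j^r$ is exact because repeated entries are allowed; this is the reason for the tuple model. Its convexity gives the comparison between different $n$.

\begin{lemma}\label{lem:super}
If $N=\sum_bN_b$ with all $N_b\ge1$, then $P_N(\alpha)\ge\prod_bP_{N_b}(\alpha)$.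
\end{lemma}

\begin{proof}
Partition $[N]$ into blocks $B_b$ with $|B_b|=N_b$. A \emph{global} edge is uniform in $[N]^r$. A \emph{split} edge chooses block $b$ with probability $N_b/N$ and is then uniform in $B_b^r$. For $0\le t\le M$ let $\pi_t$ be the probability that $M$ independent edges, the first $t$ global and the others split, form a colorable hypergraph. We claim $\pi_t\ge\pi_{t-1}$. The two models differ only in the $t$-th edge $e$. Condition on the hypergraph $H_0$ of the other edges. If $H_0$ is not colorable, both conditional probabilities are $0$. Otherwise let $O_1,O_2,\dots$ be the $0$-classes of $H_0$. By Lemma~\ref{lem:fatal} a global edge and a split edge are fatal with probabilities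
\[
\sum_j\Big(\frac{|O_j|}N\Big)^r\qquad\text{and}\qquad\sum_j\sum_b\frac{N_b}N\Big(\frac{|O_j\cap B_b|}{N_b}\Big)^r .
\]
Since $|O_j|/N=\sum_b\frac{N_b}N\cdot\frac{|O_j\cap B_b|}{N_b}$ and $x\mapsto x^r$ is convex, Jensen's inequality bounds the first by the second. Hence $\pi_M\ge\pi_0$. Average over $M\sim\operatorname{Poi}(\alpha N)$. The all-global model is $H(N,\alpha)$. In the all-split model, by (T4), block $b$ receives an independent $\operatorname{Poi}(\alpha N_b)$ number of uniform edges, so the blocks carry independent copies of $H(N_b,\alpha)$, and the union is colorable exactly when each of them is.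
\end{proof}

\section{Forced vertices are rare}\label{sec:key}

\subsection{The idea for $r=3$}

Let $r=3$. Prescribe the color red for one uniformly random vertex of $H(n,\alpha)$. Let $z=z(\alpha)$ be the fraction of vertices that are red in every proper coloring respecting the prescription, with $z=0$ if there is no such coloring. We want to show that $Z=\int_0^A\mathbb E z\,d\alpha$ is $O(1/n)$. Two observations are available.

First, a system with many forced vertices dies quickly. There are $(nz)^3$ tuples with all entries forced to red, each arrives at rate $n^{-2}$, and the arrival of one of them ends colorability. This can happen only once, so $\int_0^An\,\mathbb E z^3\,d\alpha\le1$. With H\"older's inequality this alone gives only $Z\le A^{2/3}n^{-1/3}$.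

Second, forcing has a cause. A vertex $w$ other than the prescribed one is forced to a color only because, if we try the opposite color, some edge $\{w,a,b\}$ finds both $a$ and $b$ forced to that opposite color. The vertex $w$ lies in about $3\alpha$ edges with uniform partners $a,b$. If we pretend that all forced fractions that occur have the law of $z$, then $\mathbb Ez\lesssim1/n+3A\,\mathbb Ez^2$. The Cauchy--Schwarz inequality links the two observations:
\[
\int_0^A\mathbb Ez^2\,d\alpha\le\Big(\int_0^A\mathbb Ez\,d\alpha\Big)^{1/2}\Big(\int_0^A\mathbb Ez^3\,d\alpha\Big)^{1/2}\le\sqrt{Z/n}.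
\]
So $nZ\lesssim A+3A\sqrt{nZ}$, and $nZ$ is bounded.

The pretense hides two things. The partners $a,b$ are forced in the hypergraph with $w$ deleted, which has $n-1$ vertices but the same rate per tuple. And they are forced only after the demands of the other edges at $w$ have been imposed. In Example~\ref{ex:five} prescribe red for vertex $1$; then $w=4$ is forced to blue. Delete $4$; the edges $125$, $135$, $235$ remain. To color $4$ red we need each of the pairs $12,13,23,15,25,35$ to be not both red. The first two demands make $2$ and $3$ blue, the third is then met, and the edge $235$ makes $5$ red. Only now are both entries of the pair $15$ forced to red, and the fourth demand fails. The statement to be proved must therefore allow fewer vertices and an arbitrary list of random side constraints. We also build in the small structures needed for the comparison with $\mathbb G(n,p)$, since they too can cause forcing.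

\subsection{Systems}

Fix constants $B$, $C_{\mathrm g}$, $\varepsilon\in(0,1)$ and a finite family $\mathcal U$ of colorable hypergraphs, where $U\in\mathcal U$ has vertex set $[t_U]$ with $t_U\le B$. Fix numbers $\kappa_U\ge0$ that may depend on $n$ and satisfy
\begin{equation}\label{eq:kappa}
\sum_{U\in\mathcal U}\kappa_Un^{t_U}\le C_{\mathrm g}n^{1-\varepsilon}.
\end{equation}
Let $V$ be a set with $|V|=m\le n$. A \emph{system} on $V$ at time $\alpha\in[0,A]$ has three independent parts.
\begin{itemize}
\item \emph{Edges.} Each tuple of $V^r$ arrives as a Poisson process in $\alpha$ of rate $n^{1-r}$.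
\item \emph{Gadgets.} For each $U\in\mathcal U$ and each injection $\varphi:[t_U]\to V$, an independent $\operatorname{Poi}(\kappa_U)$ number of copies of $U$ is placed on $V$ by $\varphi$. The gadgets do not depend on $\alpha$.
\item \emph{Side constraints.} A deterministic list $\mathcal L=((k_i,x_i))_{i\le\ell}$ is given, with $k_i\in\{1,r-1\}$ and $x_i$ a color. Independent uniform tuples $e_i\in V^{k_i}$ are drawn, and the $i$-th constraint is ``not all entries of $e_i$ have color $x_i$''.
\end{itemize}
A side constraint of type $(r-1,x)$ is a \emph{clause}. One of type $(1,\bar y)$ forces its vertex to have color $y$ and is a \emph{pin to $y$}. Fix an integer $k\ge0$. A \emph{solution} is a coloring of $V$ that satisfies all side constraints, makes no edge of a gadget monochromatic, and makes at most $k$ edges monochromatic. A vertex is \emph{forced to $x$} if it has color $x$ in every solution. Let $z_x$ be the fraction of vertices of $V$ forced to $x$ if a solution exists, and $z_x=0$ otherwise. A further side constraint \emph{kills} the system if there are solutions without it and none with it. A constraint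 of type $(j,x)$ kills exactly when solutions exist and all its entries are forced to $x$, so
\begin{equation}\label{eq:kill}
\Pr[\text{a new independent constraint of type }(j,x)\text{ kills}\mid\text{system}]=z_x^{\,j}.
\end{equation}
Put $Z(m;\mathcal L,x)=\int_0^A\mathbb E[z_x]\,d\alpha$.

\begin{lemma}\label{lem:key}
There are $C$ and $n_1$, depending only on $r,B,C_{\mathrm g},\varepsilon,\mathcal U$, such that for all $n\ge n_1$ and all $k,\mathcal L,x$,
\[
Z(n;\mathcal L,x)\le C\,\frac{(1+\ell)(k+1)}n .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: the hazard bound.} We show, for every system on $m\le n$ vertices,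
\begin{equation}\label{eq:hazard}
\int_0^A\mathbb E[z_x^r]\,d\alpha\le(k+1)\,n^{r-1}m^{-r}.
\end{equation}
Let $h(\alpha)$ be the minimum number of monochromatic edges at time $\alpha$ over the colorings that respect the gadgets and the side constraints. If there is no such coloring, then $z_x=0$ at all times. Otherwise $h(0)=0$, and $h$ is nondecreasing with jumps of size $1$. A solution exists if and only if $h\le k$, and then the colorings attaining $h$ are solutions. Suppose $h\le k$ and a tuple arrives whose entries are all forced to $x$ just before the arrival. It is monochromatic in all colorings attaining $h$, so $h$ increases. There are $(mz_x)^r$ such tuples, so by (T5) the expected number of such arrivals in $[0,A]$ is $\int_0^An^{1-r}\,\mathbb E[(mz_x)^r]\,d\alpha$. At most $k+1$ increases of $h$ start from a value at most $k$, which gives \eqref{eq:hazard}.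

\emph{Step 2: deleting a vertex.} Fix $n$ and $k$ and let $n/2+1\le m\le n$. Let $w\in V$ be uniform and independent of the system, and $V'=V\setminus\{w\}$. Then $\mathbb E[z_x]$ is the probability of the event $\mathcal F$ that a solution exists and $w$ is forced to $x$. Let $\mathcal E$ be the event that $w$ occurs in a side constraint or that some edge contains $w$ at least twice. At most $r^2m^{r-2}$ tuples contain $w$ twice, so
\[
\Pr[\mathcal E]\le\frac{\ell(r-1)}m+r^2m^{r-2}\,\alpha n^{1-r}\le\frac{2\ell(r-1)+r^2A}n ,
\]
and $\Pr[\mathcal F]\le\Pr[\mathcal E]+\Pr[\mathcal F\mid\mathcal E^c]$. Condition on $w$ and $\mathcal E^c$. The side constraints are then independent and uniform over $V'$, so the edges and gadgets avoiding $w$ together with the side constraints form a system on $V'$ with the same list $\mathcal L$, the \emph{$V'$-system}. Independently of it and of each other there are: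
\begin{itemize}
\item the edges containing $w$ exactly once. Their number $D$ is Poisson with mean $r(m-1)^{r-1}\alpha n^{1-r}\le rA$, and their remaining entries form independent uniform tuples $f_1,\dots,f_D\in(V')^{r-1}$;
\item the gadgets containing $w$. Their number $D'$ is Poisson with mean at most $\sum_U\kappa_Ut_Un^{t_U-1}\le\nu:=BC_{\mathrm g}n^{-\varepsilon}$ by \eqref{eq:kappa}. Given the type of each gadget and the position of $w$ in it, the other vertices form independent uniform injective tuples in $V'$.
\end{itemize}

Suppose $\mathcal F$ holds. Restricting a solution to $V'$ shows that the $V'$-system has a solution. Add to it, one after the other, the clauses ``$f_j$ is not all $\bar x$'' for $j\le D$. Then, for each gadget through $w$, pin its other vertices one after the other according to a fixed proper coloring of its type that gives the position of $w$ the color $\bar x$; such a coloring exists because the two colors may be swapped. If a solution of the $V'$-system satisfied all these constraints, giving $w$ the color $\bar x$ would make no edge through $w$ and no gadget through $w$ monochromatic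 anywhere. This would be a solution of the system on $V$ with $w$ colored $\bar x$, contrary to $\mathcal F$. So some constraint of the sequence kills the system built before it.

\emph{Step 3: the recursion.} Put
\[
\omega(m)=\sup_{\mathcal L,x}\frac{n\,Z(m;\mathcal L,x)}{(k+1)(1+\ell)}\le An .
\]

\emph{A clause kills.} Let $z^{(j)}$ be the fraction forced to $\bar x$ in the $V'$-system whose list is $\mathcal L$ followed by $j-1$ entries $(r-1,\bar x)$. By \eqref{eq:kill} the $j$-th clause exists and kills with probability $\Pr[D\ge j]\,\mathbb E[(z^{(j)})^{r-1}]$, and $\Pr[D\ge j]\le\pi_j:=\Pr[\operatorname{Poi}(rA)\ge j]$ for all $\alpha\le A$. Write $z^{r-1}=z^{\frac1{r-1}}(z^r)^{\frac{r-2}{r-1}}$; the exponents add up because $1+r(r-2)=(r-1)^2$. H\"older's inequality, the definition of $\omega$, and \eqref{eq:hazard} with $m-1\ge n/2$ give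
\[
\int_0^A\mathbb E[(z^{(j)})^{r-1}]\,d\alpha\le\Big(\frac{(\ell+j)(k+1)\,\omega(m-1)}n\Big)^{\frac1{r-1}}\Big(\frac{2^r(k+1)}n\Big)^{\frac{r-2}{r-1}}\le2^rj\,(1+\ell)\,\frac{k+1}n\,\omega(m-1)^{\frac1{r-1}},
\]
where we used $(\ell+j)^{1/(r-1)}\le\ell+j\le j(1+\ell)$.

\emph{A pin kills.} Condition on $D=i$, $D'=g\ge1$, and on the types and positions, whose law does not depend on $\alpha$. The colors of the pins are then fixed. The pinned vertices are not independent, but a uniform injective tuple of length $t<B$ in $V'$ has density at most $(m-1)^t/(m-1)_t\le(1-2B/n)^{-B}\le2$ with respect to independent uniform entries, for large $n$. Replacing all $g$ tuples by independent entries therefore costs a factor at most $2^g$. After the replacement each of the at most $Bg$ pins is an independent side constraint, and by \eqref{eq:kill} it kills with probability $\mathbb E[z]$ for a forced fraction $z$ of a $V'$-system with a list of length at most $\ell+i+Bg$. We have $\Pr[D=i]\le(rA)^i/i!$ and $\Pr[D'=g]\le\nu^g/g!$ for all $\alpha\le A$, and $1+\ell+i+Bg\le(1+\ell)(1+i)(1+Bg)$. So the integral over $\alpha$ of the probability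 that a pin kills is at most
\[
(1+\ell)\,\frac{k+1}n\,\omega(m-1)\sum_{i\ge0}\frac{(rA)^i(1+i)}{i!}\sum_{g\ge1}\frac{(2\nu)^g}{g!}\,Bg\,(1+Bg).
\]
The first sum is a constant, and the second is at most $C\nu$ once $\nu\le1$.

Add the three contributions and multiply by $n/((k+1)(1+\ell))$. With $C_1=A(2r+r^2A)$, $C_2=2^r\sum_jj\pi_j<\infty$ and a constant $C_3$,
\begin{equation}\label{eq:rec}
\omega(m)\le C_1+C_2\,\omega(m-1)^{1/(r-1)}+C_3n^{-\varepsilon}\omega(m-1).
\end{equation}

\emph{Step 4: iteration.} Here $r\ge3$ is used: $\omega^{1/(r-1)}\le1+\sqrt\omega$, and $C_2\sqrt\omega\le C_2^2+\omega/4$. When $C_3n^{-\varepsilon}\le1/4$, \eqref{eq:rec} gives $\omega(m)\le C_4+\frac12\omega(m-1)$ with $C_4=C_1+C_2+C_2^2$, for all integers $m\in[n/2+1,n]$. There are at least $n/2-1$ of them, so $\omega(n)\le2C_4+2^{1-n/2}An\le2C_4+1$ for large $n$.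
\end{proof}

\subsection{Two consequences}

\begin{corollary}\label{cor:classes}
On the event $\mathrm{MinM}(H(n,\alpha))\le k$ let $x_1n,x_2n,\dots$ be the sizes of the $k$-classes of $H(n,\alpha)$. For all $n\ge1$ and $k\ge0$,
\[
\int_0^A\mathbb E\Big[\sum_jx_j^2\,;\ \mathrm{MinM}(H(n,\alpha))\le k\Big]d\alpha\le C\,\frac{k+1}n .
\]
\end{corollary}

\begin{proof}
The sum $\sum_jx_j^2$ is the probability that independent uniform vertices $u,v$ are $k$-equivalent. The colorings with at most $k$ monochromatic edges are closed under swapping the colors. Hence some of them have $u$ red, and $u,v$ are $k$-equivalent if and only if $v$ is red in all those with $u$ red. So the integral equals $Z(n;((1,\text{blue})),\text{red})$ for $\mathcal U=\emptyset$, and Lemma~\ref{lem:key} applies. For $n<n_1$ the integral is at most $A\le An_1/n$.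
\end{proof}

Since $x_j\ge1/n$ we always have $\sum_jx_j^2\ge1/n$, so for $k=0$ the integral is at least $\frac1n\int_0^AP_n(\alpha)\,d\alpha$: on average the classes are, up to a constant factor, as small as singletons.

\begin{corollary}\label{cor:gadgets}
Let $\tilde P_n(\alpha)$ be the probability that $H(n,\alpha)$ together with the gadgets on $[n]$ is colorable. For large $n$,
\[
\int_0^A\big[P_n(\alpha)-\tilde P_n(\alpha)\big]d\alpha\le Cn^{-\varepsilon}.
\]
\end{corollary}

\begin{proof}
Take $k=0$. For $u\in[0,1]$ let $\Pi(u)$ be the probability of colorability at time $\alpha$ when the gadget means are $u\kappa_U$, so $\Pi(0)=P_n(\alpha)$ and $\Pi(1)=\tilde P_n(\alpha)$. By (T4) and the chain rule,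
\[
-\Pi'(u)=\sum_U\kappa_U\sum_\varphi\Pr[\text{colorable, but not after adding one more gadget }(U,\varphi)].
\]
Fix a proper coloring of $U$ and pin $\varphi(1),\dots,\varphi(t_U)$ successively according to it. A solution that satisfies all pins makes the new gadget proper, so if the gadget destroys colorability then some pin kills. The sum over $\varphi$ is at most $n^{t_U}$ times the average over a uniform injection, and passing to independent uniform positions costs a factor at most $2$, as in Step 3 above. By \eqref{eq:kill} the inner sum is at most $2n^{t_U}\sum_{i\le t_U}\mathbb E[z^{(i)}]$, where $z^{(i)}$ is a forced fraction in a system on $[n]$ with $i-1<B$ pins. The means $u\kappa_U$ satisfy \eqref{eq:kappa}, so Lemma~\ref{lem:key} gives $\int_0^A\mathbb E[z^{(i)}]\,d\alpha\le CB/n$ uniformly in $u$. Integrating over $\alpha$ and $u$ bounds the left side by $\sum_U\kappa_U\cdot2n^{t_U}\cdot CB^2/n\le Cn^{-\varepsilon}$.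
\end{proof}

\section{Polynomial concentration}\label{sec:conc}

Let $Y_1,Y_2,\dots$ be the successive edges of the process, $\Gamma_1<\Gamma_2<\cdots$ their arrival times, and $G_m=\{Y_1,\dots,Y_m\}$. Put $\tau_k=\min\{m:\mathrm{MinM}(G_m)>k\}$ and $\sigma_k=\Gamma_{\tau_k}$. Then
\begin{equation}\label{eq:sigma}
\mathrm{MinM}(H(n,\alpha))\le k\iff\sigma_k>\alpha ,
\end{equation}
and $\sigma_0$ is the time in Theorem~\ref{thm:hyper}. To work with finitely many edges let $M=2^{r+3}n=An/2$. A coloring with a fraction $a$ of red vertices makes a uniform edge monochromatic with probability $a^r+(1-a)^r\ge2^{1-r}$. If $k\le n$ and $\tau_k>M$, some coloring makes at most $n$ of the first $M$ edges monochromatic. The variable $\operatorname{Bin}(M,2^{1-r})$ has mean $16n$, and the Chernoff bound $\Pr[X\le\mu-t]\le e^{-t^2/(2\mu)}$ for a binomial $X$ of mean $\mu$ gives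
\begin{equation}\label{eq:trunc}
\Pr[\tau_k>M]\le2^ne^{-(15n)^2/(32n)}\le2^ne^{-7n}\le e^{-6n}\qquad(0\le k\le n).
\end{equation}
Put $T=\min(\tau_k,M)$ and $a_k=a_k(n)=\mathbb E[T]/n\in[0,A/2]$.

To bound $\operatorname{Var}(T)$ by (T1) we ask how much $T$ moves when one edge $Y_i$ is resampled. It may move by order $n$, so a worst-case bound is useless. Run the process without $Y_i$ and watch the probability $q$ that a uniform edge is fatal, $q=\sum_jx_j^r$. As long as all classes are smaller than $\zeta n$ we have $q\le\zeta^{r-2}\sum_jx_j^2$, and by Corollary~\ref{cor:classes} it is unlikely, summed over all these steps, that $Y_i$ is fatal. Once $q\ge\zeta^r$, one of the next $\zeta^{-r}$ or so edges is fatal regardless of $Y_i$. So $T$ is usually close to the first time that $q\ge\zeta^r$, which does not depend on $Y_i$.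

\begin{proposition}\label{prop:conc}
There is $C_0=C_0(r)$ such that for $n\ge1$, $0\le k\le n$ and $0<y\le A$,
\[
\operatorname{Var}(T)\le C_0(k+1)n^{2-2\eta},\qquad\Pr\big[|\sigma_k-a_k|\ge y\big]\le C_0(k+1)n^{-2\eta}y^{-2}.
\]
\end{proposition}

\begin{proof}
The variable $T$ is a function of $Y_1,\dots,Y_M$. Fix $i\le M$. If $\mathrm{MinM}(G_{i-1})>k$, then $T<i$ is determined by $Y_{-i}$ and $\operatorname{Var}(T\mid Y_{-i})=0$. Assume otherwise; then $T\ge i$. For $m\ge i$ let $G'_m$ be $G_m$ without $Y_i$, let $Q_m$ be the set of $e\in[n]^r$ with $\mathrm{MinM}(G'_m+e)>k$, and $q_m=|Q_m|/n^r$. The sets $Q_m$ increase with $m$, and for $i\le m<M$ we have $T\le m$ if and only if $Y_i\in Q_m$. Let $\zeta\in(0,1)$ and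
\[
T_0=\min\big(\{m\ge i:q_m\ge\zeta^r\}\cup\{M\}\big),\qquad T_1=\min\big(\{m\ge i:q_m=1\}\cup\{M\}\big).
\]
Both are functions of $Y_{-i}$, and $T_0\le T_1$, $T\le T_1$. If $T\ge T_0$ then $(T-T_0)^2\le(T_1-T_0)^2$, and if $T<T_0$ then $(T-T_0)^2\le M(T_0-T)$. As $(T_0-T)_+=\sum_{m=i}^{T_0-1}\mathbf 1[T\le m]$,
\begin{equation}\label{eq:condvar}
\operatorname{Var}(T\mid Y_{-i})\le\mathbb E[(T-T_0)^2\mid Y_{-i}]\le(T_1-T_0)^2+M\sum_{m=i}^{T_0-1}q_m .
\end{equation}

\emph{First term.} Whether $T_0\le m$ is determined by $G'_m$. For $T_0\le m<M$ the edge $Y_{m+1}$ is independent of $Y_1,\dots,Y_m$ and lies in $Q_m$ with conditional probability $q_m\ge\zeta^r$. If it does, then $\mathrm{MinM}(G'_{m+1})>k$ and $q_{m+1}=1$. So $\Pr[T_1-T_0>t]\le(1-\zeta^r)^t$, and $\mathbb E(T_1-T_0)^2\le\sum_{t\ge0}(2t+1)(1-\zeta^r)^t\le2\zeta^{-2r}$.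

\emph{Second term.} For a hypergraph $G$ on $[n]$ let $q(G)$ be the probability that a uniform edge $e$ gives $\mathrm{MinM}(G+e)>k$. The hypergraph $G'_m$ has the law of $G_{m-1}$, and $q_m<\zeta^r$ for $m<T_0$, so
\[
\mathbb E\sum_{m=i}^{T_0-1}q_m\le\sum_{m=0}^M\mathbb E\big[q(G_m);\,q(G_m)<\zeta^r\big].
\]
If $\mathrm{MinM}(G)>k$ then $q(G)=1$, and if $\mathrm{MinM}(G)<k$ then $q(G)=0$; neither case contributes. If $\mathrm{MinM}(G)=k$ then $q(G)=\sum_jx_j^r$ by Lemma~\ref{lem:fatal}, and $q(G)<\zeta^r$ forces all $x_j<\zeta$, whence $q(G)\le\zeta^{r-2}\sum_jx_j^2$. So the $m$-th term is at most $\zeta^{r-2}\phi(m)$, where $\phi(m)=\mathbb E[\sum_jx_j^2;\,\mathrm{MinM}(G_m)\le k]$ refers to the $k$-classes of $G_m$. To pass from discrete to continuous time, note that $\int_0^{2M}e^{-t}t^m/m!\,dt=\Pr[\operatorname{Poi}(2M)\ge m+1]$, the probability that the $(m+1)$-st point of a rate one Poisson process arrives by time $2M$. For $m\le M$ this is at least $1-2M/M^2\ge\frac12$ by Chebyshev's inequality. Since $An=2M$, the integral in Corollary~\ref{cor:classes} equals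
\[
\int_0^A\mathbb E\,\phi(\operatorname{Poi}(\alpha n))\,d\alpha=\frac1n\sum_{m\ge0}\phi(m)\Pr[\operatorname{Poi}(2M)\ge m+1]\ge\frac1{2n}\sum_{m\le M}\phi(m),
\]
and therefore $\sum_{m\le M}\phi(m)\le C(k+1)$.

By (T1) and \eqref{eq:condvar}, $\operatorname{Var}(T)\le M\big(2\zeta^{-2r}+CM(k+1)\zeta^{r-2}\big)$. For $n\ge2$ take $\zeta=n^{-1/(3r-2)}$, which balances the two terms: $n\zeta^{-2r}=n^2\zeta^{r-2}=n^{(5r-2)/(3r-2)}=n^{2-2\eta}$. For $n=1$ use $\operatorname{Var}(T)\le M^2$.

The times $\Gamma_m$ are independent of $(Y_i)$, and $\Gamma_m$ is a sum of $m$ independent exponential variables of mean $1/n$ and variance $1/n^2$. Thus $\mathbb E(\Gamma_T-T/n)^2=\mathbb E[T]/n^2\le A/n\le An^{-2\eta}$, as $2\eta<1$, and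
\[
\mathbb E(\Gamma_T-a_k)^2\le2\,\mathbb E(\Gamma_T-T/n)^2+2\operatorname{Var}(T)/n^2\le C(k+1)n^{-2\eta}.
\]
By \eqref{eq:trunc}, $\sigma_k=\Gamma_T$ outside an event of probability $e^{-6n}\le Cn^{-2\eta}A^{-2}\le Cn^{-2\eta}y^{-2}$. Chebyshev's inequality finishes the proof.
\end{proof}

\begin{remark}
For $r=2$ the factor $\zeta^{r-2}$ gains nothing and $\eta=0$. The conclusion fails too: tuples $(v,v)$ arrive at total rate $n\cdot n^{1-r}=1$, so $P_n(\alpha)\le e^{-\alpha}$ for all $n$, while step (d) of Section~\ref{sec:limit}, which is valid for $r=2$, gives $P_n(1/12)\ge\frac12$.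
\end{remark}

For Theorem~\ref{thm:quant} we need that shortly after $a_0$ many edges are violated, that is, that the centers $a_k$ stay close together. If $a_{k+1}-a_k$ were large, there would typically be a long time interval with $\mathrm{MinM}\le k+1$. Going back in time removes edges at random, and with a probability that is not too small it removes a violated one. This makes $\sigma_k$ late more often than Proposition~\ref{prop:conc} allows.

\begin{proposition}\label{prop:budget}
Let $k_n=\lfloor n^{\eta/4}\rfloor$. For large $n$ and $\alpha\ge a_0+\frac12n^{-\eta/4}$,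
\[
\Pr[\mathrm{MinM}(H(n,\alpha))\le k_n]\le Cn^{-5\eta/4}.
\]
\end{proposition}

\begin{proof}
Let $0\le k<k_n$ and $x=(a_{k+1}-a_k)/4\in[0,A/8]$. Put $\theta=(k+2)n^{-2\eta}$, which is at most $1$ for large $n$. We claim $x\le C\theta^{1/3}$. If $x^2<2C_0\theta$, then $x\le C\theta^{1/2}\le C\theta^{1/3}$. Otherwise let $t=a_{k+1}-x$. Proposition~\ref{prop:conc} and \eqref{eq:sigma} give $\Pr[\mathrm{MinM}(H(n,t))\le k+1]\ge1-C_0\theta/x^2\ge\frac12$. By (T4), $H(n,t-x)$ arises from $H(n,t)$ by deleting each edge independently with probability $x/t\ge x/A$. If $\mathrm{MinM}(H(n,t))=k+1$, deleting a given monochromatic edge of an optimal coloring brings the minimum down to at most $k$; if $\mathrm{MinM}(H(n,t))\le k$, nothing need be deleted. Since $t-x=a_k+2x$, we get $\Pr[\sigma_k>a_k+2x]\ge x/(2A)$. By Proposition~\ref{prop:conc} this probability is at most $C_0\theta/(4x^2)$, so $x^3\le AC_0\theta/2$. This proves the claim.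

Summing over $k<k_n$ gives $a_{k_n}-a_0\le Ck_n^{4/3}n^{-2\eta/3}\le Cn^{-\eta/3}$. For $\alpha=a_0+\frac12n^{-\eta/4}$ and large $n$ we thus have $\alpha\ge a_{k_n}+\frac14n^{-\eta/4}$, and Proposition~\ref{prop:conc} gives $\Pr[\sigma_{k_n}>\alpha]\le16C_0(k_n+1)n^{-2\eta+\eta/2}\le Cn^{-5\eta/4}$. The probability decreases in $\alpha$.
\end{proof}

\section{Convergence of the transition point}\label{sec:limit}

Doubling alone would link $n_0$ only to the numbers $N$ near $2^an_0$. Doubling and tripling reach every large $N$, by the following fact.

\begin{lemma}\label{lem:23}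
For every $\delta>0$ there is $y_0$ such that every interval $(y,y+\delta)$ with $y\ge y_0$ contains a number $a\log2+b\log3$ with integers $a,b\ge0$.
\end{lemma}

\begin{proof}
The number $\log2/\log3$ is irrational, so the fractional parts of its positive multiples are dense in $[0,1]$. Hence there are integers $u\ge1$, $v\ge0$ with $0<\xi:=u\log2-v\log3<\delta$. Let $J\ge(\log3)/\xi$ be an integer and $y_0=Jv\log3$. For $0\le j\le J$ and $i\ge0$,
\[
ju\log2+\big((J-j)v+i\big)\log3=y_0+i\log3+j\xi .
\]
Given $y\ge y_0$ write $y=y_0+i\log3+\rho$ with an integer $i\ge0$ and $\rho\in[0,\log3)$, and let $j=\lfloor\rho/\xi\rfloor+1$. Then $j\le J$ because $\rho/\xi<J$, and $\rho<j\xi\le\rho+\xi<\rho+\delta$.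
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyper}]
Put $\alpha_n=a_0(n)\in[0,A/2]$. The concentration bound is Proposition~\ref{prop:conc} with $k=0$. By \eqref{eq:sigma}, $P_n(\alpha)=\Pr[\sigma_0>\alpha]$, which is nonincreasing in $\alpha$. With $C_5=\sqrt{10C_0}$ and large $n$,
\begin{equation}\label{eq:window}
P_n(\alpha)\ge0.9\ \text{ for }0\le\alpha\le\alpha_n-C_5n^{-\eta},\qquad P_n(\alpha)\le0.1\ \text{ for }\alpha\ge\alpha_n+C_5n^{-\eta}.
\end{equation}

(a) \emph{One more vertex:} $\alpha_{n+1}\ge\alpha_n-(C_5+C_6)n^{-\eta}$ for large $n$, where $C_6$ satisfies $C_0/C_6^2<0.9e^{-A}$. Let $\alpha=\alpha_n-C_5n^{-\eta}$. If $\alpha\le0$ there is nothing to prove. On one vertex every edge is monochromatic, so $P_1(\alpha)=e^{-\alpha}$, and Lemma~\ref{lem:super} gives $P_{n+1}(\alpha)\ge P_n(\alpha)P_1(\alpha)\ge0.9e^{-A}$. Proposition~\ref{prop:conc} gives $P_{n+1}(\alpha_{n+1}+C_6(n+1)^{-\eta})<0.9e^{-A}$. Hence $\alpha\le\alpha_{n+1}+C_6(n+1)^{-\eta}$.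

(b) \emph{Doubling or tripling:} if $\kappa\in\{2,3\}$ and $n=\lfloor N/\kappa\rfloor$ is large, then $\alpha_N\ge\alpha_n-C_7n^{-\eta}$ with $C_7=3C_5+C_6$. The number $N$ is a sum of $\kappa$ terms from $\{n,n+1\}$. Let $\alpha=\min(\alpha_n-C_5n^{-\eta},\alpha_{n+1}-C_5(n+1)^{-\eta})$; by (a), $\alpha\ge\alpha_n-(2C_5+C_6)n^{-\eta}$. If $\alpha\le0$ then $\alpha_N\ge\alpha$. Otherwise Lemma~\ref{lem:super} and \eqref{eq:window} give $P_N(\alpha)\ge0.9^3>0.1$, so $\alpha\le\alpha_N+C_5N^{-\eta}$.

(c) \emph{The limit.} Fix a large $n_0$. Apply Lemma~\ref{lem:23} with $\delta=\log(1+1/n_0)$ and $y=\log(N/(n_0+1))$. For all sufficiently large $N$ it yields $Q=2^a3^b$ with $N/(n_0+1)<Q<N/n_0$, so $\lfloor N/Q\rfloor=n_0$. Write $Q=\kappa_1\cdots\kappa_t$ with $\kappa_i\in\{2,3\}$, and put $n_t=N$ and $n_{i-1}=\lfloor n_i/\kappa_i\rfloor$. The identity $\lfloor\lfloor N/x\rfloor/y\rfloor=\lfloor N/(xy)\rfloor$ for positive integers shows that the chain ends at $n_0$, and $n_i\ge2^in_0$. By (b),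
\[
\alpha_N\ge\alpha_{n_0}-C_7\sum_{i\ge0}(2^in_0)^{-\eta}=\alpha_{n_0}-C_8n_0^{-\eta},\qquad C_8=\frac{C_7}{1-2^{-\eta}} .
\]
This is where the polynomial rate is used. It follows that $\liminf_N\alpha_N\ge\alpha_{n_0}-C_8n_0^{-\eta}$ for all large $n_0$, hence $\liminf\alpha_n\ge\limsup\alpha_n$. So $\alpha_n$ converges to some $\alpha_r\in[0,A/2]$, and $\alpha_r\ge\alpha_n-C_8n^{-\eta}$ for large $n$.

(d) \emph{Positivity.} Let $\alpha=1/(3r^2)$. A uniform edge has a repeated entry with probability at most $r^2/n$, so the expected number of such edges is at most $\alpha r^2$. For $l\ge2$ a \emph{cycle of length $l$} consists of distinct vertices $v_1,\dots,v_l$ and distinct edges $e_1,\dots,e_l$ with $v_{i-1},v_i\in e_i$, indices modulo $l$. A uniform edge contains two given vertices with probability at most $r^2/n^2$, and the expected number of ordered $l$-tuples of distinct edges is $(\alpha n)^l$ by (T4). So the expected number of cycles of length $l$ is at most $n^l(\alpha n)^l(r^2/n^2)^l=(\alpha r^2)^l$. With probability at least $1-\sum_{l\ge1}3^{-l}=\frac12$ there is no repeated entry and no cycle. Then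 color each connected component edge by edge, each new edge meeting the part already colored. It meets this connected part in exactly one vertex, since two common vertices would close a cycle, so one of its new vertices can be given the opposite color. Thus $P_n(\alpha)\ge\frac12$, and \eqref{eq:window} gives $\alpha_n\ge\alpha-C_5n^{-\eta}$. Hence $\alpha_r\ge1/(3r^2)$.

Finally, if $\alpha<\alpha_r$ then $\alpha\le\alpha_n-y$ for some fixed $y\in(0,1]$ and all large $n$, so $P_n(\alpha)\ge1-C_0n^{-2\eta}y^{-2}\to1$. If $\alpha>\alpha_r$ then $\alpha\ge\alpha_n+y$ for such a $y$, and $P_n(\alpha)\le C_0n^{-2\eta}y^{-2}\to0$.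
\end{proof}

\section{Unions of copies of $F$}\label{sec:F}

From now on $G=\mathbb G(n,p)$ with $p=cn^{-1/d}$, where $c$ ranges over a fixed compact interval in $(0,\infty)$. Constants, and the meaning of ``large $n$'', depend only on $F$ and this interval. For a graph $U$ put
\[
\psi(U)=v(U)-e(U)/d .
\]
Then $n^{v(U)}p^{e(U)}=c^{e(U)}n^{\psi(U)}$ and $\psi(F)=1$. For a fixed graph $U$, summing $p^{e(U)}$ over its copies in the complete graph on $[n]$ gives
\begin{equation}\label{eq:count}
\mathbb E\,\#\{\text{copies of }U\text{ in }G\}\le Cn^{\psi(U)},\qquad\mathbb E\,\#\{\text{copies of }U\text{ in }G\text{ through a given vertex}\}\le Cn^{\psi(U)-1}.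
\end{equation}
For the triangle, $\psi(U)=v(U)-\frac23e(U)$: an edge has $\psi=\frac43$, two triangles on a common edge have $\psi=\frac23$, and $\psi(K_4)=0$, $\psi(K_5)=-\frac53$.

\begin{lemma}\label{lem:F}
There is $\varepsilon_0=\varepsilon_0(F)\in(0,1)$ with the following properties.
\begin{itemize}
\item[(i)] If $I\subseteq F$ and $v(I)\ge1$, then $\psi(I)=1$ when $v(I)=1$ or $I=F$, and $\psi(I)\ge1+\varepsilon_0$ otherwise.
\item[(ii)] If a copy $K$ of $F$ shares a vertex with a graph $U$, then $\psi(U\cup K)\le\psi(U)$. If they share at least two vertices and $K\not\subseteq U$, then $\psi(U\cup K)\le\psi(U)-\varepsilon_0$. In particular a union of copies of $F$, each after the first meeting the union of the previous ones, has $\psi\le1$.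
\item[(iii)] $F$ is 2-connected and has minimum degree greater than $d$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $v(I)\ge2$ and $I\ne F$, strict 1-balance says $e(I)<d(v(I)-1)$, that is $\psi(I)>1$, and there are finitely many $I$.

(ii) Counting vertices and edges of the union gives $\psi(U\cup K)=\psi(U)+1-\psi(U\cap K)$. Apply (i) to $U\cap K\subseteq K$.

(iii) If $F$ were the disjoint union of nonempty $F_1,F_2$, then (i) would give $s\le d(v(F_1)-1)+d(v(F_2)-1)=d(r-2)<s$. If $F=F_1\cup F_2$ with exactly one common vertex and $v(F_1),v(F_2)\ge2$, then $s<d(v(F_1)-1)+d(v(F_2)-1)=d(r-1)=s$. Both are impossible. Deleting a vertex $x$ leaves $r-1\ge2$ vertices, so $s-\deg x<d(r-2)=s-d$.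
\end{proof}

A set of copies of $F$ is \emph{linked} if any two members are joined by a chain of members in which consecutive ones share an edge.

\begin{lemma}\label{lem:grow}
Let $\mathcal K$ be a finite linked set of copies of $F$ with union $U$, and let $U_0\subseteq U$ contain a member of $\mathcal K$. There are $K_1,\dots,K_t\in\mathcal K$, $t\ge0$, such that the graphs $U_i=U_{i-1}\cup K_i$ satisfy $\psi(U_i)\le\psi(U_{i-1})-\varepsilon_0$ and $U_t=U$.
\end{lemma}

\begin{proof}
If $U_{i-1}\ne U$, some member of $\mathcal K$ is not contained in $U_{i-1}$. On a chain from a contained member to this one, let $K_i$ be the first member that is not contained. It shares an edge with $U_{i-1}$, so Lemma~\ref{lem:F}(ii) applies. The graphs grow strictly, so the process ends.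
\end{proof}

A bounded structure that cannot be colored at all, such as $K_5$ for the triangle, would be fatal at every density. The next lemma shows that such structures do not appear.

\begin{lemma}\label{lem:obstruction}
Let $U$ be the union of its copies of $F$, suppose that the set of these copies is linked, and suppose that every coloring of $U$ has a monochromatic copy of $F$. Then $\psi(U)<0$.
\end{lemma}

\begin{proof}
Let $U_0\subseteq U$ be a minimal subgraph every coloring of which has a monochromatic copy. For $x\in V(U_0)$ color $U_0-x$ without monochromatic copies. Coloring $x$ red creates a red copy through $x$, and coloring $x$ blue creates a blue one. These two copies share only $x$, so $\deg_{U_0}x>2d$ by Lemma~\ref{lem:F}(iii). Summing over $x$ gives $e(U_0)>d\,v(U_0)$, that is $\psi(U_0)<0$. The graph $U_0$ contains a copy of $F$, so Lemma~\ref{lem:grow} gives $\psi(U)\le\psi(U_0)$.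
\end{proof}

\section{Dominating the copies from above}\label{sec:below}

To color $G$ we want to embed the vertex sets of its copies of $F$ in a hypergraph with independent parts. Copies that share an edge are strongly positively correlated: given one triangle, a second one on a common edge has probability $p^2\gg p^3$. So single copies cannot be the independent units. A \emph{cluster} of $G$ is the union of a maximal linked set of copies of $F$ in $G$. Every copy of $F$ inside a cluster belongs to the defining set, since it shares an edge with a member. Clusters are edge-disjoint, and they are the right units: those consisting of one copy become edges of $H(n,\alpha)$ and the others become gadgets.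

\begin{proposition}\label{prop:below}
There is $\varepsilon_1=\varepsilon_1(F)\in(0,\varepsilon_0]$ such that for large $n$ and $\lambda+1/n\le\alpha<\alpha'\le A$,
\[
\Pr[\mathrm{MinM}(G,F)=0]\ge P_n(\alpha')-\frac{Cn^{-\varepsilon_0}}{\alpha'-\alpha}-Cn^{-\varepsilon_1}.
\]
\end{proposition}

\begin{proof}
\emph{Clusters are bounded.} Let $l_0=\lceil1/\varepsilon_0\rceil+2$ and $B=rl_0$. Grow a cluster from one of its copies as in Lemma~\ref{lem:grow}. If it has more than $B$ vertices, then $t\ge l_0-1$, and $U_{l_0-1}$ is a subgraph of $G$ with at most $B$ vertices and $\psi\le1-(l_0-1)\varepsilon_0\le-\varepsilon_0$. There are finitely many such graphs up to isomorphism. By \eqref{eq:count}, with probability $1-O(n^{-\varepsilon_0})$ all clusters have at most $B$ vertices.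

\emph{Independent upper bounds.} Being a cluster is not a monotone event, because of maximality. We therefore search for clusters in a way that only ever learns that certain edges are present and that certain graphs are absent. Call a graph with vertex set contained in $[n]$ a \emph{candidate} if it has at most $B$ vertices and is the union of its copies of $F$, these forming a nonempty linked set. List the candidates as $U_1,U_2,\dots$ with $e(U_i)$ nonincreasing. Start with $R=\emptyset$. At step $i$, if $E(U_i)\cap R\ne\emptyset$, skip the step and put $I_i=0$. Otherwise test whether $U_i\subseteq G$; if so put $I_i=1$ and add $E(U_i)$ to $R$, and if not put $I_i=0$. Skips are determined by the history, so a given history is the event $\{R\subseteq G\}\cap\mathcal D$, where $\mathcal D$ is the decreasing event that $U_j\not\subseteq G$ for all tested $j<i$ with $I_j=0$. Given $R\subseteq G$ the other pairs are still independent. When $U_i$ is tested its edges avoid $R$, so (T2) gives $\rho_i\le p^{e(U_i)}$; when it is skipped, $\rho_i=0$. In the coupling (T6) put $\xi_i=\mathbf 1[u_i\le p^{e(U_i)}]$. The $\xi_i$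 are independent and $I_i\le\xi_i$.

The search finds every cluster with at most $B$ vertices. Such a cluster is a candidate $U_i$, and $I_i=1$ unless it was skipped. In that case some $U_j\subseteq G$ with $j<i$ shares an edge with $U_i$. A copy of $F$ in $U_j$ through this edge belongs to the maximal linked set defining $U_i$, and then so do all copies in $U_j$, because they are linked. Thus $U_j\subseteq U_i$. The order of the list gives $e(U_j)\ge e(U_i)$, and $U_i$ has no isolated vertices, so $U_j=U_i$, a contradiction. Hence with probability $1-O(n^{-\varepsilon_0})$ every copy of $F$ in $G$ lies in some $U_i$ with $\xi_i=1$.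

\emph{Three kinds of candidates.} There are finitely many isomorphism types. We use that a Bernoulli variable of mean $x\le\frac12$ can be written as $\mathbf 1[N\ge1]$ with $N\sim\operatorname{Poi}(-\log(1-x))$, and that $-\log(1-x)\le x(1+x)\le2x$.

Candidates isomorphic to $F$. Each $r$-set carries $r!/\operatorname{aut}(F)$ of them, each with $\Pr[\xi_i=1]=p^s=c^sn^{1-r}$. So the number with $\xi_i=1$ on a given $r$-set is at most a Poisson variable of mean at most $r!\,n^{1-r}\lambda(1+p^s)$, independently over $r$-sets. Since $r\ge3$, $\lambda p^s=O(n^{-2})\le1/n$, and this mean is at most $r!\,n^{1-r}\alpha$. In $H(n,\alpha)$ the number of edges whose entries form a given $r$-set is $\operatorname{Poi}(r!\,n^{1-r}\alpha)$, independently over $r$-sets. So we can couple such that the vertex set of every such candidate with $\xi_i=1$ is the set of entries of an edge of $H(n,\alpha)$.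

Candidates every coloring of which has a monochromatic copy. They have $\psi<0$ by Lemma~\ref{lem:obstruction}. Let $\varepsilon_1$ be the minimum of $\varepsilon_0$ and the values $-\psi$ of these types. The computation behind \eqref{eq:count} shows that none has $\xi_i=1$, with probability $1-O(n^{-\varepsilon_1})$.

All other candidates. Fix a representative $U$ on $[t_U]$, $t_U=v(U)\le B$, of each remaining type. As $U$ is not a single copy, growing it from a copy takes at least one step of Lemma~\ref{lem:grow}, so $\psi(U)\le1-\varepsilon_0$. Let the gadget of type $U$ be the hypergraph on $[t_U]$ of the vertex sets of the copies of $F$ in $U$; it is colorable. Put $\kappa_U=2p^{e(U)}$. Then $\kappa_Un^{t_U}=O(n^{\psi(U)})$, so \eqref{eq:kappa} holds with $\varepsilon=\varepsilon_0$. For each candidate $U_i$ of type $U$ choose an injection $\varphi_i$ that maps $U$ onto $U_i$; distinct candidates of a type get distinct injections. Couple such that $\xi_i=1$ implies that a gadget is placed by $\varphi_i$. The $\xi_i$ are independent, so the gadgets can be taken independent of each other and of $H(n,\alpha)$.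

\emph{Conclusion.} Outside the two exceptional events, a proper coloring of $H(n,\alpha)$ and the gadgets makes no copy of $F$ in $G$ monochromatic. So $\Pr[\mathrm{MinM}(G,F)=0]\ge\tilde P_n(\alpha)-Cn^{-\varepsilon_1}$, with $\tilde P_n$ as in Corollary~\ref{cor:gadgets}. That corollary controls $P_n-\tilde P_n\ge0$ only on average, but monotonicity in time recovers a pointwise bound. Some $\beta\in[\alpha,\alpha']$ has $P_n(\beta)-\tilde P_n(\beta)\le Cn^{-\varepsilon_0}/(\alpha'-\alpha)$, and then $\tilde P_n(\alpha)\ge\tilde P_n(\beta)\ge P_n(\alpha')-Cn^{-\varepsilon_0}/(\alpha'-\alpha)$.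
\end{proof}

\section{Dominating the copies from below}\label{sec:above}

Now we want independent copies inside $G$. Reveal the copies one at a time. The danger is the negative information. For the triangle, if the edges $ax$ and $bx$ are known to be present and the triangle $abx$ is known to be absent, then every triangle $abc$ has conditional probability $0$. Such situations cannot be excluded altogether, but they require two vertices of the candidate copy to be joined by a short path of known edges. This has probability $O(1/n)$ for each of the $O(n)$ copies we hope for, so only $O(1)$ of them are lost.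

Let $K_1,\dots,K_L$ be all copies of $F$ in the complete graph on $[n]$; then $Lp^s\le\lambda n$.

\begin{lemma}\label{lem:coupling}
There is a constant $C_9$ such that for large $n$ and $C_9n^{-\varepsilon_0/2}\le\delta<1$ there is a coupling of $G$ with independent Bernoulli variables $\xi_1,\dots,\xi_L$ of mean $(1-\delta)p^s$ in which $W=\#\{i:\xi_i=1,\ K_i\not\subseteq G\}$ has $\mathbb EW\le C$, with $C$ independent of $\delta$.
\end{lemma}

\begin{proof}
\emph{A lower bound for the conditional probabilities.} Reveal $I_i=\mathbf 1[K_i\subseteq G]$ for $i=1,\dots,L$. At step $i$ let $R=R_i$ be the union of the edge sets of the $K_j$ with $j<i$, $I_j=1$. Split $\{j<i:I_j=0\}$ into the set $\mathcal N_1$ of those $j$ for which $E(K_j)$ meets $E(K_i)\setminus R$ and the set $\mathcal N_0$ of the others, and let $\mathcal D_a=\bigcap_{j\in\mathcal N_a}\{K_j\not\subseteq G\}$. The history is the event $\{R\subseteq G\}\cap\mathcal D_0\cap\mathcal D_1$. Under $\Pr_R=\Pr[\,\cdot\mid R\subseteq G]$ the pairs outside $R$ are independent, and the events $\{K_i\subseteq G\}$ and $\mathcal D_0$ depend on disjoint sets of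 them. Hence
\[
\rho_i=\frac{\Pr_R[K_i\subseteq G,\mathcal D_0,\mathcal D_1]}{\Pr_R[\mathcal D_0,\mathcal D_1]}\ge\frac{\Pr_R[K_i\subseteq G,\mathcal D_0,\mathcal D_1]}{\Pr_R[\mathcal D_0]}=\Pr\nolimits_R[K_i\subseteq G]\,\Pr\nolimits_R[\mathcal D_1\mid K_i\subseteq G,\mathcal D_0].
\]
The first factor is at least $p^s$. Let $R^+=R\cup E(K_i)$. Given $R^+\subseteq G$ the other pairs are independent and $\mathcal D_0$ is decreasing, so (T2) gives $\Pr[K_j\subseteq G\mid R^+\subseteq G,\mathcal D_0]\le p^{|E(K_j)\setminus R^+|}$. By the union bound,
\begin{equation}\label{eq:rho}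
\rho_i\ge p^s(1-\Theta_i),\qquad\Theta_i=\sum_Kp^{|E(K)\setminus R^+|},
\end{equation}
where $K$ runs over all copies $K\ne K_i$ in the complete graph that share an edge with $K_i$.

\emph{Good steps.} Let $\varepsilon_2=\varepsilon_0/(2r)$. Call $i$ \emph{bad} if (a) two distinct vertices of $K_i$ are joined by a path of length at most $r$ in $R_i$, or (b) $R_i$ has maximum degree greater than $n^{\varepsilon_2}$. Otherwise $i$ is \emph{good}. We show that $\Theta_i\le C_9n^{-\varepsilon_0/2}$ for good $i$. Let $K\ne K_i$ share an edge with $K_i$.

First, $E(K)\not\subseteq R^+$; this is where 2-connectivity is used. Suppose $E(K)\subseteq R^+$. If $V(K)=V(K_i)$, an edge of $K$ outside $K_i$ lies in $R$ and joins two vertices of $K_i$, so (a) holds. Otherwise take $z\in V(K)\setminus V(K_i)$ and $S=V(K)\cap V(K_i)$, which has at least two elements. By (T3) and Lemma~\ref{lem:F}(iii) there are two paths in $K$ from $z$ to distinct vertices of $S$, sharing only $z$, with no interior vertex in $V(K_i)$. Every edge of these paths has an endpoint outside $V(K_i)$, so it is not in $K_i$ and lies in $R$. Together the paths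 form a path of length at most $r-1$ in $R$ between two vertices of $K_i$, so again (a) holds.

Now write $K$ as the image of $F$ under an injection into $[n]$, and let $J\ne F$ be the spanning subgraph of $F$ formed by the edges mapped into $R^+$. Let $J_1,\dots,J_q$ be its components, single vertices allowed, where $J_1$ contains an edge mapped to an edge of $K_i$. For given $J$ the number of such $K$ is at most $Cn^{q-1}(2n^{\varepsilon_2})^r$. Indeed, choose the edge of $J_1$, its image in $K_i$ and the orientation in at most $2s^2$ ways, and the image of one vertex of each other component in at most $n$ ways. Then extend the map along the edges of each component, each time in at most as many ways as the maximum degree of $R^+$, which is at most $n^{\varepsilon_2}+r\le2n^{\varepsilon_2}$. By Lemma~\ref{lem:F}(i), $e(J_a)\le d(v(J_a)-1)$ for all $a$, and $e(J_1)\le d(v(J_1)-1-\varepsilon_0)$ because $J_1\ne F$ has at least two vertices. Summing, $e(J)\le d(r-q-\varepsilon_0)$, so $s-e(J)\ge d(q-1+\varepsilon_0)$ and $p^{s-e(J)}\le Cn^{-(q-1)-\varepsilon_0}$. There are finitely many $J$, so $\Theta_i\le Cn^{r\varepsilon_2-\varepsilon_0}=C_9n^{-\varepsilon_0/2}$.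

\emph{The coupling.} In (T6) put $\xi_i=\mathbf 1[u_i\le(1-\delta)p^s]$. If $i$ is good, \eqref{eq:rho} gives $\rho_i\ge(1-\delta)p^s$, so $\xi_i\le I_i$. Whether $i$ is bad is determined by the history, which is independent of $\xi_i$. Therefore $\mathbb EW\le p^s\sum_i\Pr[i\text{ is bad}]$.

\emph{Bad steps are rare.} Let $R(G)\supseteq R_i$ be the union of all copies of $F$ in $G$. For (a), fix a vertex $x$. If $y\ne x$ is joined to $x$ by a path of length at most $r$ in $R(G)$, choose a copy in $G$ through each edge of the path. Their union $U$ contains $x$ and $y$, has at most $r^2$ vertices, and has $\psi(U)\le1$ by Lemma~\ref{lem:F}(ii), since consecutive edges of the path share a vertex. By \eqref{eq:count} the expected number of such $U$ through $x$, and hence of such $y$, is at most $C$. By symmetry a given pair is joined in this way with probability at most $C/(n-1)$, and (a) has probability $O(1/n)$. For (b), let $X_x$ be the number of copies in $G$ through $x$, and fix an integer $j\ge3/\varepsilon_2$. The union of $j$ copies through $x$ has at most $jr$ vertices and $\psi\le1$, and a given union arises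 from a bounded number of $j$-tuples. So $\mathbb E(X_x)_j\le C$ by \eqref{eq:count}. The degree of $x$ in $R(G)$ is at most $rX_x$, and Markov's inequality gives $\Pr[X_x>n^{\varepsilon_2}/r]\le C(n^{\varepsilon_2}/r-j)^{-j}=O(n^{-3})$. A union bound over $x$ shows that (b) has probability $O(n^{-2})$. Altogether $\mathbb EW\le Lp^s\cdot C/n\le C\lambda$.
\end{proof}

\begin{proposition}\label{prop:above}
For large $n$, $C_9n^{-\varepsilon_0/2}\le\delta<1$ and $0\le\alpha\le(1-\delta)\lambda$, there is a coupling of $G$ and $H(n,\alpha)$ with a random variable $Y\ge0$ such that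
\[
\mathrm{MinM}(H(n,\alpha))\le\mathrm{MinM}(G,F)+Y,\qquad\mathbb EY\le C .
\]
\end{proposition}

\begin{proof}
Take the coupling of Lemma~\ref{lem:coupling} and let $\mathcal S=\{V(K_i):\xi_i=1\}$. With $\pi=(1-\delta)p^s$, a given $r$-set is outside $\mathcal S$ with probability $(1-\pi)^{r!/\operatorname{aut}(F)}\le\exp(-(1-\delta)\lambda\,r!\,n^{1-r})$, independently over $r$-sets. For an $r$-set $S$ let $N_S\sim\operatorname{Poi}(\alpha\,r!\,n^{1-r})$ be the number of edges of $H(n,\alpha)$ whose entries form $S$. These are independent, and $\Pr[N_S=0]=\exp(-\alpha\,r!\,n^{1-r})\ge\Pr[S\notin\mathcal S]$. So $H(n,\alpha)$ can be coupled with $(\xi_i)$, set by set, such that $N_S\ge1$ implies $S\in\mathcal S$; sample it conditionally independently of $G$ given $(\xi_i)$.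

Let $X_{\mathrm{rep}}$ be the number of edges of $H(n,\alpha)$ with a repeated entry and $X_{\mathrm{mult}}=\sum_S(N_S-1)_+$. Then $\mathbb EX_{\mathrm{rep}}\le\alpha r^2$, and $(N-1)_+\le(N)_2$ gives $\mathbb EX_{\mathrm{mult}}\le n^r(\alpha\,r!\,n^{1-r})^2=O(n^{2-r})$. Take a coloring with $\mathrm{MinM}(G,F)$ monochromatic copies. At most $\mathrm{MinM}(G,F)+W$ of the $K_i$ with $\xi_i=1$ are monochromatic, hence at most that many sets in $\mathcal S$, hence at most $\mathrm{MinM}(G,F)+W+X_{\mathrm{mult}}+X_{\mathrm{rep}}$ edges of $H(n,\alpha)$. Put $Y=W+X_{\mathrm{mult}}+X_{\mathrm{rep}}$.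
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:quant}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Fix $0<\gamma<\min(\eta/4,\varepsilon_0/2,\varepsilon_1)$. The standard coupling makes $\mathbb G(n,p)$ increasing in $p$, and $\mathrm{MinM}(G,F)$ is monotone in $G$. So it suffices to treat $c=c_n-n^{-\gamma}$ and $c=c_n+n^{-\gamma}$, which lie in $[c^*/2,2c^*]$ for large $n$. Since $\alpha_n=c_n^s/\operatorname{aut}(F)$, the mean value theorem gives $|\lambda-\alpha_n|\ge bn^{-\gamma}$ at both values, with $b=s(c^*/2)^{s-1}/\operatorname{aut}(F)$.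

\emph{Lower side:} $\lambda\le\alpha_n-bn^{-\gamma}$. Put $\alpha=\lambda+\frac b3n^{-\gamma}$ and $\alpha'=\alpha_n-\frac b3n^{-\gamma}$. Then $\alpha\ge\lambda+1/n$ for large $n$, $\alpha'-\alpha\ge\frac b3n^{-\gamma}$ and $\alpha'\le A$. Proposition~\ref{prop:conc} gives $P_n(\alpha')\ge1-Cn^{2\gamma-2\eta}$, so by Proposition~\ref{prop:below}
\[
\Pr[\mathrm{MinM}(G,F)=0]\ge1-Cn^{2\gamma-2\eta}-Cn^{\gamma-\varepsilon_0}-Cn^{-\varepsilon_1}.
\]
Each error is $o(n^{-\gamma})$, because $3\gamma<2\eta$, $2\gamma<\varepsilon_0$ and $\gamma<\varepsilon_1$.

\emph{Upper side:} $\lambda\ge\alpha_n+bn^{-\gamma}$. Put $\delta=bn^{-\gamma}/(2\lambda)$ and $\alpha=(1-\delta)\lambda\ge\alpha_n+\frac b2n^{-\gamma}$. As $\lambda$ is bounded above and below and $\gamma<\varepsilon_0/2$, we have $C_9n^{-\varepsilon_0/2}\le\delta<1$ for large $n$. As $\gamma<\eta/4$, also $\alpha\ge\alpha_n+\frac12n^{-\eta/4}$ and $n^\gamma\le k_n/2$. In the coupling of Proposition~\ref{prop:above}, if $\mathrm{MinM}(G,F)<k_n/2$ then $\mathrm{MinM}(H(n,\alpha))\le k_n$ or $Y>k_n/2$. By Proposition~\ref{prop:budget} and Markov's inequality,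
\[
\Pr[\mathrm{MinM}(G,F)<n^\gamma]\le Cn^{-5\eta/4}+C/k_n=O(n^{-\eta/4})\le n^{-\gamma}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $c_n\to c^*$, a fixed $c<c^*$ satisfies $c\le c_n-n^{-\gamma}$ for large $n$, and a fixed $c>c^*$ satisfies $c\ge c_n+n^{-\gamma}$ and $p\le1$ for large $n$. Apply Theorem~\ref{thm:quant}.
\end{proof}

\begin{remark}\label{rem:k0}
A budget $k>0$ enters only through Proposition~\ref{prop:budget}, and Theorem~\ref{thm:main} can do without it. The lower side above uses $k=0$ only. For $c>c^*$ fix $\delta\in(0,1)$ with $(1-\delta)^2\lambda>\alpha_r$ and let $\alpha=(1-\delta)\lambda$. Delete each edge of $H(n,\alpha)$ independently with probability $\delta$, which produces $H(n,(1-\delta)\alpha)$. If $\mathrm{MinM}(H(n,\alpha))\le j$, all monochromatic edges of an optimal coloring are deleted with conditional probability at least $\delta^j$. So $\Pr[\mathrm{MinM}(H(n,\alpha))\le j]\le\delta^{-j}P_n((1-\delta)\alpha)$, which tends to $0$ for fixed $j$ by Theorem~\ref{thm:hyper}. Proposition~\ref{prop:above} then gives $\limsup_n\Pr[\mathrm{MinM}(G,F)=0]\le\limsup_n\Pr[Y>j]\le C/j$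 for every $j\ge1$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{DGZ}
Yatin Dandi, David Gamarnik and Haodong Zhu,
\emph{Minimum Number of Monochromatic Subgraphs of a Random Graph},
arXiv:2602.03774 (2026).

\end{thebibliography}
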